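\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{How close to the origin does the center of mass\\ of a random walk return?}


\begin{abstract}
Let $G_n$ be the average of the first $n$ positions of a random walk in $\mathbb R^d$ with i.i.d.\ steps. We prove, without any moment assumption, that if the support of the step is not contained in a one-dimensional subspace, then $\liminf_n \log\|G_n\|/\log n\ge \frac12$ almost surely. The proof is quantitative and loses only a power of a logarithm. For centered steps with finite variance and nonsingular covariance in dimension $d\ge2$ we give a sharp integral test for the rate at which $\|G_n\|/\sqrt n$ can approach zero, and we show that the hypothesis on the support cannot be dropped.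
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $d\ge1$ and let $X,X_1,X_2,\dots$ be i.i.d.\ random vectors in $\mathbb R^d$. The random walk and its center of mass process are
\[
S_0=\mathbf 0,\quad S_n=\sum_{i=1}^nX_i,\qquad\qquad G_0=\mathbf 0,\quad G_n=\frac1n\sum_{i=1}^nS_i\qquad(n\ge1).
\]
We write $\|\cdot\|$ for the Euclidean norm, $\operatorname{supp}X$ for the support of the law of $X$, and $\log0=-\infty$. \emph{No moment of $X$ is assumed to exist.} The following question comes from Lo and Wade \cite{LoWade}: if $\operatorname{supp}X$ is not contained in a one-dimensional subspace of $\mathbb R^d$, is it true that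
\begin{equation}\label{eq:question}
\liminf_{n\to\infty}\frac{\log\|G_n\|}{\log n}\ge\frac12\qquad\text{a.s.?}
\end{equation}
The hypothesis forces $d\ge2$. The statement \eqref{eq:question} says that for every $\delta>0$, almost surely $\|G_n\|\ge n^{1/2-\delta}$ for all large $n$. We prove that the answer is yes.

Here is why $\frac12$ is the number to expect. Suppose first that the steps are centered with finite variance and nonsingular covariance. Then $G_n$ lives on the scale $\sqrt n$, and $\mathbb P(\|G_n\|\le r)$ is of order $(r/\sqrt n)^d$ when $r$ lies between a large constant and $\sqrt n$. A union bound over the block $N\le n\le 2N$ gives $N(r/\sqrt N)^d$. This is useless when $r=N^{1/2-\delta}$ with $\delta$ small. But $G$ moves slowly, since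
\begin{equation}\label{eq:increment}
G_{n+1}-G_n=\frac{S_{n+1}-G_n}{n+1},
\end{equation}
and this is typically of order $n^{-1/2}$. A visit to the ball of radius $r$ should therefore last for about $r\sqrt N$ units of time. Dividing the expected time spent in the ball during the block by the length of a visit suggests
\[
\mathbb P\Big(\min_{N\le n\le2N}\|G_n\|\le r\Big)\approx\frac{N(r/\sqrt N)^d}{r\sqrt N}=\Big(\frac r{\sqrt N}\Big)^{d-1}.
\]
This is summable over $N=2^m$ as soon as $d\ge2$ and $r=N^{1/2-\delta}$. When $d=1$ it says nothing, and rightly so: on a line $G$ changes sign again and again, and each change of sign brings it within one increment of the origin (Proposition~\ref{prop:line}).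

Without moments the walk may be much faster than $\sqrt n$, so that visits to a ball become short. Then, however, $G_n$ is also more spread out, and visits become rarer. The content of the main theorem is that the first effect never outweighs the second by more than a logarithmic factor, even when the walk is fast in some directions only, or when its speed comes from a few enormous jumps.

\subsection{Results}

Let $W$ be the linear span of $\operatorname{supp}X-\operatorname{supp}X$ and let $k=\dim W$. Throughout, $n$ and $N$ are integers.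

\begin{theorem}\label{thm:main}
Suppose that $\operatorname{supp}X$ is not contained in a one-dimensional subspace of $\mathbb R^d$.
\begin{itemize}
\item[(i)] If $k\le1$, then $k=1$ and there is a constant $c>0$ such that almost surely $\|G_n\|\ge c\,n$ for all $n\ge1$.
\item[(ii)] If $k\ge2$, there are finite constants $C,N_0,r_0$, depending only on the law of $X$, such that for all $N\ge N_0$ and $r_0\le r\le\sqrt N$,
\begin{equation}\label{eq:main}
\mathbb P\Big(\min_{N\le n\le2N}\|G_n\|\le r\Big)\le C\Big(\frac r{\sqrt N}\Big)^{k-1}\log N .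
\end{equation}
Hence for every $\beta>2/(k-1)$, almost surely $\|G_n\|\ge n^{1/2}(\log n)^{-\beta}$ for all large $n$.
\end{itemize}
In particular \eqref{eq:question} holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $d\ge2$, $\mathbb EX=\mathbf 0$, $\mathbb E\|X\|^2<\infty$, and let the covariance matrix $\Gamma$ of $X$ be nonsingular. Let $h:[1,\infty)\to(0,\infty)$ be nonincreasing. Then almost surely
\[
\liminf_{n\to\infty}\frac{\|G_n\|}{\sqrt n\,h(n)}=
\begin{cases}\infty,&\text{if }\sum_m h(2^m)^{d-1}<\infty,\\[2pt] 0,&\text{if }\sum_m h(2^m)^{d-1}=\infty.\end{cases}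
\]
Consequently the lower limit in \eqref{eq:question} equals exactly $\frac12$ almost surely, and $\|G_n\|\ge\sqrt n(\log n)^{-\beta}$ holds eventually almost surely if and only if $\beta>1/(d-1)$.
\end{theorem}

\begin{proposition}\label{prop:line}
If $X=\xi v$ with $v\ne\mathbf 0$ fixed, $\mathbb E\xi=0$ and $0<\mathbb E\xi^2<\infty$, then $\liminf_n\log\|G_n\|/\log n\le-\frac12$ a.s.
\end{proposition}

Theorem~\ref{thm:sharp} shows that the exponent $\frac12$ in \eqref{eq:question} cannot be improved, and that in Theorem~\ref{thm:main}(ii) with $k=d$ one cannot go below the power $\beta=1/(k-1)$ of the logarithm. We do not claim that the range $\beta>2/(k-1)$ of the moment-free statement is optimal. Proposition~\ref{prop:line} shows that the hypothesis on $\operatorname{supp}X$ cannot be dropped.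

\subsection{Plan}

Section~\ref{sec:reduction} treats the degenerate case and reduces to $k=d$. Section~\ref{sec:path} turns the heuristic above into an inequality and runs it by hand for Gaussian steps. Section~\ref{sec:tools} contains the estimates that replace Gaussian computations: small balls, tubes around lines, and the effect of one large jump. Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}, and Section~\ref{sec:line} proves Proposition~\ref{prop:line}.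

\section{The degenerate case and a reduction}\label{sec:reduction}

Let $P_W$ be the orthogonal projection on $W$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Fix $x_0\in\operatorname{supp}X$, so that $\operatorname{supp}X\subset x_0+W$. If $k=0$, then $\operatorname{supp}X=\{x_0\}$ lies in a one-dimensional subspace, which is excluded. Let $k=1$. If $x_0\in W$, then $\operatorname{supp}X\subset W$, which is again excluded. So $v:=x_0-P_Wx_0\ne\mathbf 0$. Since $v\perp W$, we have $v\cdot X=v\cdot x_0=\|v\|^2$ a.s. Hence a.s., for all $n\ge1$, $v\cdot S_n=n\|v\|^2$ and $v\cdot G_n=\|v\|^2(n+1)/2$, so that $\|G_n\|\ge\|v\|(n+1)/2$.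
\end{proof}

\emph{Reduction of (ii).} Let $k\ge2$. We have $\|G_n\|\ge\|P_WG_n\|$, and $P_WG_n$ is the center of mass process of the walk with steps $P_WX$ in $W\cong\mathbb R^k$. Let $X'$ be an independent copy of $X$. If $u\in W$ and $u\cdot(X-X')=0$ a.s., then $u\cdot X$ is a.s.\ constant, so $u\cdot(x-y)=0$ for all $x,y\in\operatorname{supp}X$. Then $u\perp W$, and so $u=\mathbf 0$. Replacing $X$ by $P_WX$, we see that it suffices to prove (ii) under the assumption
\begin{equation}\label{eq:nondeg}
d=k\ge2,\qquad \mathbb P(u\cdot D\ne0)>0\ \text{ for all }u\in\mathbb R^d\setminus\{\mathbf 0\},\qquad\text{where } D:=X-X'.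
\end{equation}
From here on \eqref{eq:nondeg} is in force, except in Lemma~\ref{lem:clt} and Section~\ref{sec:line}. It holds under the assumptions of Theorem~\ref{thm:sharp}, because $\mathbb E(u\cdot D)^2=2u^{\top}\Gamma u>0$ for $u\ne\mathbf 0$. Letters $C,c>0$ denote constants that depend only on $d$ and the law of $X$ and may change from one occurrence to the next. We often use
\begin{equation}\label{eq:weights}
G_n=\sum_{i=1}^nu_iX_i,\qquad u_i=\frac{n+1-i}n ,
\end{equation}
so that the weights run through $\frac1n,\frac2n,\dots,1$.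

\section{The path inequality, and the Gaussian case by hand}\label{sec:path}

The heuristic compares the time spent in a ball with the duration of a visit. To make this rigorous without any lower bound on the duration, we charge to each visit the \emph{distance} that $G$ travels in steps starting inside the ball of twice the radius. A path that touches the small ball either stays in the double ball for a long time or travels a distance at least $r$ in such steps.

\begin{lemma}[Path inequality]\label{lem:path}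
Let $N\ge1$, $r>0$ and $B_n=\{\|G_n\|\le2r\}$. Then
\[
\mathbb P\Big(\min_{N\le n\le2N}\|G_n\|\le r\Big)\le\sum_{n=N}^{3N}\mathcal E_n,\qquad
\mathcal E_n:=\mathbb E\Big[\mathbf 1_{B_n}\Big(\frac3N+\min\Big(1,\frac{\|S_n\|}{rN}\Big)+\min\Big(1,\frac{\|X_{n+1}\|}{rN}\Big)\Big)\Big].
\]
\end{lemma}

\begin{proof}
On the event on the left let $\tau$ be the first $n\in[N,2N]$ with $\|G_n\|\le r$. If $\|G_n\|\le2r$ for all $\tau\le n\le3N$, then $\sum_{n=N}^{3N}\frac1N\mathbf 1_{B_n}\ge1$. Otherwise let $\sigma\le3N$ be the first $n>\tau$ with $\|G_n\|>2r$. Then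
\[
r<\|G_\sigma-G_\tau\|\le\sum_{n=\tau}^{\sigma-1}\|G_{n+1}-G_n\|,
\]
and $B_n$ occurs for $\tau\le n<\sigma$. Hence $\sum_{n=\tau}^{\sigma-1}\mathbf 1_{B_n}\min(1,\|G_{n+1}-G_n\|/r)\ge1$: either some term equals $1$, or every minimum is attained by its second argument and the sum exceeds $1$. In both cases
\[
\sum_{n=N}^{3N}\mathbf 1_{B_n}\Big(\frac1N+\min\Big(1,\frac{\|G_{n+1}-G_n\|}r\Big)\Big)\ge1,
\]
and we take expectations. Finally, by \eqref{eq:increment}, on $B_n$ with $n\ge N$ we have $\|G_{n+1}-G_n\|/r\le\frac{\|S_n\|}{rN}+\frac{\|X_{n+1}\|}{rN}+\frac2N$, and $x\mapsto\min(1,x)$ is subadditive on $[0,\infty)$.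
\end{proof}

The minima with $1$ cost nothing in the proof, and they are essential later, when $\|S_n\|$ and $\|X_{n+1}\|$ need not have finite expectation.

\medskip
\noindent\textbf{Gaussian steps.} Let $X$ be standard normal in $\mathbb R^d$, $d\ge2$, let $1\le r\le\sqrt N$, $N\le n\le3N$, and write $\varepsilon=r/\sqrt N$. The coordinates of $G_n$ have variance $\sum_{j\le n}(j/n)^2=\frac{(n+1)(2n+1)}{6n}\ge\frac n3$, so the density of $G_n$ is at most $Cn^{-d/2}$ and $\mathbb P(B_n)\le C\varepsilon^d$. The covariance of corresponding coordinates of $S_n$ and $G_n$ is $\sum_{j\le n}j/n=\frac{n+1}2$. Hence, with $\lambda_n=\frac{3n}{2n+1}\le\frac32$, the vector $V=S_n-\lambda_nG_n$ is uncorrelated with $G_n$, and so independent of it. Moreover $\mathbb E\|V\|^2\le\mathbb E\|S_n\|^2=dn$. Therefore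
\[
\mathbb E[\|S_n\|\mathbf 1_{B_n}]\le3r\,\mathbb P(B_n)+\mathbb E\|V\|\,\mathbb P(B_n)\le C\sqrt N\,\varepsilon^d,\qquad \mathbb E[\|X_{n+1}\|\mathbf 1_{B_n}]\le C\varepsilon^d .
\]
Since $\sqrt N/r=\varepsilon^{-1}$ and $r\ge1$, we get $\mathcal E_n\le C\big(\frac{\varepsilon^d}N+\frac{\sqrt N\varepsilon^d}{rN}+\frac{\varepsilon^d}{rN}\big)\le C\varepsilon^{d-1}/N$. Summing the $2N+1$ terms gives $C\varepsilon^{d-1}$, which is the prediction of the heuristic up to a constant.

Two things were used: a small-ball bound for $G_n$, and the fact that conditioning on $G_n\approx\mathbf 0$ does not inflate $S_n$. The second was obtained by subtracting from $S_n$ a multiple of $G_n$. In Section~\ref{sec:proof} we subtract a different multiple, chosen so that what remains is a sum of \emph{symmetric} variables. There, with no moments, the speed $\|S_n\|$ and the small-ball probability have to be estimated in terms of one common scale.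

\section{Small balls, tubes and single jumps}\label{sec:tools}

\subsection{Esseen's inequality}

Let $f(s)=\big(\frac{\sin(s/2)}{s/2}\big)^2=\int_{-1}^1(1-|\tau|)e^{i\tau s}\,d\tau$ with $f(0)=1$, and for $p\ge1$ let
\[
K(y)=\prod_{j=1}^pf\Big(\frac{y_j}{\sqrt p}\Big)=\int_{\mathbb R^p}w(\tau)e^{i\tau\cdot y}\,d\tau,\qquad w(\tau)=p^{p/2}\prod_{j=1}^p(1-\sqrt p\,|\tau_j|)_+ .
\]
Then $0\le K\le1$, and $K\ge c_p>0$ on $\|y\|\le1$. The function $w$ is nonnegative, continuous and bounded, $w(\mathbf 0)>0$, and $w$ vanishes outside $\|\tau\|\le1$. Since $f(s)\le\min(1,4/s^2)$,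
\begin{equation}\label{eq:Ktail}
\sup_{y\in z+[0,1)^p}K(y)\le C_p\prod_{j=1}^p\frac1{1+z_j^2}\qquad(z\in\mathbb Z^p).
\end{equation}
We write $\varphi_Y(t)=\mathbb Ee^{it\cdot Y}$.

\begin{lemma}[Esseen's inequality]\label{lem:esseen}
Let $Y,V$ be random vectors in $\mathbb R^p$, defined on the same probability space, and let $r,\rho>0$. Then
\begin{align}
\sup_x\mathbb P(\|Y-x\|\le r)&\le C_pr^p\int_{\|t\|\le1/r}|\varphi_Y(t)|\,dt,\label{eq:esseen1}\\
\sup_{x,y}\mathbb P(\|Y-x\|\le r,\ \|V-y\|\le\rho)&\le C_pr^p\rho^p\int_{\|t\|\le1/r}\int_{\|s\|\le1/\rho}\big|\mathbb Ee^{i(t\cdot Y+s\cdot V)}\big|\,ds\,dt.\label{eq:esseen2}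
\end{align}
\end{lemma}

\begin{proof}
We have $c_p\mathbb P(\|Y-x\|\le r)\le\mathbb EK((Y-x)/r)=\int w(\tau)e^{-i\tau\cdot x/r}\varphi_Y(\tau/r)\,d\tau$. This is at most $\sup w\int_{\|\tau\|\le1}|\varphi_Y(\tau/r)|\,d\tau$; substitute $\tau=rt$. For \eqref{eq:esseen2} argue in the same way with $K((Y-x)/r)K((V-y)/\rho)$, which is nonnegative everywhere and at least $c_p^2$ on the event in question.
\end{proof}

Since a ball of radius $\lambda r$ is covered by a bounded number (depending on $p,\lambda$) of balls of radius $r$, \eqref{eq:esseen1} also holds, with another constant, for $\mathbb P(\|Y-x\|\le\lambda r)$ on the left, for each fixed $\lambda\ge1$. We use this without further mention.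

\subsection{The characteristic function of the center of mass}

Let $\varphi=\varphi_X$, so $|\varphi(t)|^2=\mathbb E\cos(t\cdot D)$. By \eqref{eq:weights}, $\varphi_{G_n}(t)=\prod_{j=1}^n\varphi(\frac jnt)$. A single term $1-\cos(jx/n)$ vanishes at many points $x$. The next elementary bound says that the sum over $j$ is large for all $x$ not close to $0$, as long as $|x|\le\pi n$, that is, as long as $|x|$ stays well below the ``aliasing'' value $2\pi n$, at which all terms vanish.

\begin{lemma}\label{lem:dirichlet}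
With $c_1=\frac2{3\pi^2}$, we have $\sum_{j=1}^n\big(1-\cos\frac{jx}n\big)\ge c_1n\min(1,x^2)$ for $|x|\le\pi n$.
\end{lemma}

\begin{proof}
If $|x|\le\pi$, use $1-\cos y\ge2y^2/\pi^2$ for $|y|\le\pi$ and $\sum_{j\le n}j^2\ge n^3/3$; the sum is at least $\frac{2x^2}{\pi^2n^2}\cdot\frac{n^3}3=c_1nx^2$. If $\pi\le|x|\le\pi n$, put $\theta=|x|/n\in[\pi/n,\pi]$. Since $\sin(\theta/2)\ge\theta/\pi$,
\[
\sum_{j=1}^n\cos j\theta=\frac{\sin((n+\frac12)\theta)}{2\sin(\theta/2)}-\frac12\le\frac\pi{2\theta}\le\frac n2,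
\]
so the sum in question is at least $\frac n2\ge c_1n$.
\end{proof}

For $r\ge1$ and $t\in\mathbb R^d$ put
\[
\psi(t)=\psi_{n,r}(t)=n\,\mathbb E\big[\min(1,(t\cdot D)^2);\ \|D\|\le nr\big],\qquad c_0=\inf_{\|u\|=1}\mathbb E\min(1,(u\cdot D)^2).
\]
By \eqref{eq:nondeg}, continuity and compactness, $c_0>0$. The cutoff $\|D\|\le nr$ keeps us away from aliasing: if also $\|t\|\le1/r$, then $|t\cdot D|\le n$.

\begin{lemma}\label{lem:cf}
There is $n_0$ such that for all $r\ge1$ and $\|t\|\le1/r$,
\begin{equation}\label{eq:cf}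
|\varphi_{G_n}(t)|\le e^{-\frac{c_1}2\psi(t)}\quad(n\ge1),\qquad\qquad \psi(t)\ge\frac{c_0}2\,n\|t\|^2\quad(n\ge n_0).
\end{equation}
\end{lemma}

\begin{proof}
As $|\varphi(s)|^2=1-\mathbb E(1-\cos s\cdot D)\le\exp(-\mathbb E(1-\cos s\cdot D))$,
\[
|\varphi_{G_n}(t)|^2\le\exp\Big(-\mathbb E\sum_{j=1}^n\Big(1-\cos\frac{j\,t\cdot D}n\Big)\Big).
\]
Discard the nonnegative contribution of $\{\|D\|>nr\}$ and apply Lemma~\ref{lem:dirichlet} with $x=t\cdot D$ on the rest. For the second bound let $t\ne\mathbf 0$ and $\hat t=t/\|t\|$. Since $\|t\|\le1$, $\min(1,(t\cdot D)^2)\ge\|t\|^2\min(1,(\hat t\cdot D)^2)$, and since $r\ge1$, $\{\|D\|\le n\}\subset\{\|D\|\le nr\}$. So $\psi(t)\ge n\|t\|^2(c_0-\mathbb P(\|D\|>n))$, and $\mathbb P(\|D\|>n)\le c_0/2$ for large $n$.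
\end{proof}

\begin{corollary}\label{cor:balls}
For $n\ge n_0$ and $r\ge1$,
\begin{equation}\label{eq:balls}
\mathbb P(\|G_n\|\le2r)\le C\Big(\frac r{\sqrt n}\Big)^d,\qquad \sup_{x\ne\mathbf 0}\mathbb P\big(\operatorname{dist}(G_n,\mathbb Rx)\le3r\big)\le C\Big(\frac r{\sqrt n}\Big)^{d-1}.
\end{equation}
\end{corollary}

\begin{proof}
By \eqref{eq:cf}, $|\varphi_{G_n}(t)|\le e^{-cn\|t\|^2}$ for $\|t\|\le1/r$. Insert this in \eqref{eq:esseen1} with $p=d$. For the second bound apply \eqref{eq:esseen1} with $p=d-1\ge1$ to the projection of $G_n$ on $x^\perp$. Its characteristic function is the restriction of $\varphi_{G_n}$ to $x^\perp$, and its norm is $\operatorname{dist}(G_n,\mathbb Rx)$.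
\end{proof}

\subsection{One large jump}

Suppose that some step $X_i$ is very large. It contributes $u_iX_i$ to $G_n$, and by exchangeability its time $i$ is equally likely to be any of $1,\dots,n$. For a given value $x$ of the jump, the possible contributions $u_ix$ are spread along $\mathbb Rx$ with spacing $\|x\|/n$. Hence $G_n$ can be near the origin only if the rest is near the line $\mathbb Rx$, which has the small-ball probability of dimension $d-1$, and if moreover $i$ is one of about $1+nr/\|x\|$ favorable times. This is the content of the next lemma. It also exploits jumps larger than $nr$, which are discarded in Lemma~\ref{lem:cf}.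

Fix $C_1\ge1$ with $\mathbb P(\|X\|\le C_1)\ge\frac12$ and put $r_0=C_1$.

\begin{lemma}[One-jump inequality]\label{lem:jump}
Let $r\ge r_0$, $n\ge n_0$ and $B_n=\{\|G_n\|\le2r\}$. For measurable $g\ge0$ with $g(\mathbf 0)=0$,
\[
\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le C\Big(\frac r{\sqrt n}\Big)^{d-1}\mathbb E\Big[g(X)\Big(1+\frac{nr}{\|X\|}\Big)\Big],
\]
where the expression in the last expectation is read as $0$ if $X=\mathbf 0$.
\end{lemma}

\begin{proof}
Let $G^{(i)}=G_n-u_iX_i$, which is independent of $X_i$, and let $X_i''$ be a copy of $X$ independent of everything else. Then $G^{(i)}+u_iX_i''$ has the law of $G_n$. For fixed $x\ne\mathbf 0$, since $u_i\le1$ and $C_1\le r$,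
\[
\tfrac12\,\mathbb P(\|u_ix+G^{(i)}\|\le2r)\le\mathbb P(\|u_ix+G^{(i)}+u_iX_i''\|\le2r+C_1)\le\mathbb P(\|u_ix+G_n\|\le3r).
\]
The point of this replacement is that the random vector $G_n$ on the right no longer depends on $i$, so that
\[
\sum_{i=1}^n\mathbb P(\|u_ix+G_n\|\le3r)=\mathbb E\,\#\{i\le n:\|u_ix+G_n\|\le3r\}.
\]
The numbers $u_i$ have spacing $\frac1n$, and those counted lie in an interval of length at most $6r/\|x\|$. There are none unless $\operatorname{dist}(G_n,\mathbb Rx)\le3r$. By \eqref{eq:balls} the expectation is at most $(1+6nr/\|x\|)\,C(r/\sqrt n)^{d-1}$. Multiply by $g(x)$ and integrate over the law of $X_i$, which is independent of $G^{(i)}$.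
\end{proof}

\section{Proof of Theorem~\ref{thm:main}(ii)}\label{sec:proof}

Fix a constant
\[
A\ge\max\{d+2,\ 8d(d+2)/c_1\}.
\]
Let $N\ge N_0$, where $N_0\ge\max(3,n_0)$ is a large constant, $r_0\le r\le\sqrt N$ and $N\le n\le3N$. Write
\[
\varepsilon=\frac r{\sqrt N}\in[N^{-1/2},1],\qquad L=\log n .
\]
Then $r/\sqrt n\le\varepsilon$, $1\le L\le2\log N$, and
\begin{equation}\label{eq:negligible}
n^{-(d+2)}\le N^{-(d+1)/2}\le\frac{\varepsilon^{d-1}}N .
\end{equation}
So errors of order $n^{-(d+2)}$ are harmless. By Lemma~\ref{lem:path}, summing over $2N+1$ values of $n$, the bound \eqref{eq:main} follows from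
\begin{equation}\label{eq:goal}
\mathcal E_n\le C\,\frac{\varepsilon^{d-1}L}N .
\end{equation}

\subsection{Giant jumps}

We first dispose of the case where jumps longer than $nr/2$ are so common that at least one is present with overwhelming probability. Then Lemma~\ref{lem:jump} alone suffices.

\medskip
\noindent\textbf{Case I: $n\,\mathbb P(\|X\|>nr/2)\ge AL$.} There may be many giant jumps, and summing over all of them would overcount. So we thin them. Given $X_1,\dots,X_n$, mark each index $i\le n$ with $\|X_i\|>nr/2$ with probability $\theta\in(0,1]$, independently of each other, where $\theta$ is chosen so that $n\theta\,\mathbb P(\|X\|>nr/2)=AL$. No index is marked with probability $(1-AL/n)^n\le n^{-A}$. Applying Lemma~\ref{lem:jump} with $g(x)=\theta\mathbf 1\{\|x\|>nr/2\}$, for which $1+nr/\|x\|\le3$ where $g(x)\ne0$,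
\[
\mathbb P(B_n)\le n^{-A}+\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le n^{-A}+C\varepsilon^{d-1}\cdot3\,\frac{AL}n\le C\,\frac{\varepsilon^{d-1}L}N ,
\]
by $A\ge d+2$ and \eqref{eq:negligible}. Since $\mathcal E_n\le5\,\mathbb P(B_n)$, \eqref{eq:goal} holds.

\subsection{The common scale}

\noindent\textbf{Case II: $n\,\mathbb P(\|X\|>nr/2)<AL$.} We look for one length $a$ that controls both the speed $\|S_n\|$ and the spread of $G_n$. The natural choice is the scale at which the walk has made about $\log n$ effective jumps: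
\[
\Lambda(a)=AL,\qquad\text{where}\quad \Lambda(a):=n\,\mathbb E\big[\min(1,\|D\|^2/a^2);\ \|D\|\le nr\big].
\]
A number of order $\log n$ is what makes the exceptional events below have probability at most a large power of $1/n$. Apart from the jumps larger than about $a$, which are few, $\|S_n\|$ will turn out to be at most of order $aL$ on $B_n$. On the other hand, in \emph{some} coordinate direction $G_n$ is spread out on the scale $a\sqrt L$ instead of $\sqrt n$. The product of the two resulting bounds does not contain $a$.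

The function $\Lambda$ is continuous and nonincreasing in $a>0$ with $\Lambda(a)\to0$ as $a\to\infty$. Since $r\ge1$ and $D\ne\mathbf 0$ with positive probability,
\[
\Lambda(4C_1)\ge n\,\mathbb E[\min(1,\|D\|^2/(16C_1^2));\ \|D\|\le n]\ge cn>AL
\]
if $N_0$ is large enough. So there is $a\ge4C_1$ with $\Lambda(a)=AL$. It may exceed $nr$, so we also put $b=\min(a,nr)$.

\medskip
\noindent\textbf{Step 1: few jumps exceed the scale.} We claim
\begin{equation}\label{eq:tail}
n\,\mathbb P(\|X\|>b/2)\le36AL .
\end{equation}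
If $b=nr$ this holds by the case assumption. Let $b=a\le nr$. Since $a/2-C_1\ge a/4$ and $\mathbb P(\|X'\|\le C_1)\ge\frac12$, we have $\frac12\mathbb P(\|X\|>a/2)\le\mathbb P(\|D\|>a/4)$. Here
\[
n\,\mathbb P(a/4<\|D\|\le nr)\le16\Lambda(a)=16AL,\qquad n\,\mathbb P(\|D\|>nr)\le2n\,\mathbb P(\|X\|>nr/2)<2AL,
\]
which gives $2(16+2)AL=36AL$.

\medskip
\noindent\textbf{Step 2: concentration.} We claim
\begin{equation}\label{eq:conc}
\mathbb P(B_n)\le C\varepsilon^{d-1}\,\frac r{a\sqrt L}+Cn^{-(d+2)} .
\end{equation}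
Compared with \eqref{eq:balls}, one factor $r/\sqrt n$ is replaced by $r/(a\sqrt L)$. The idea is to bound $\int e^{-\frac{c_1}2\psi}$ by means of the volumes of the sublevel sets of $\psi$, which are thin in one direction.

\emph{A fast direction.} Since $\min(1,\|D\|^2/a^2)\le\sum_{j=1}^d\min(1,(e_j\cdot D)^2/a^2)$, some coordinate vector $e$ satisfies $\psi(e/a)\ge AL/d$. For $y\ge0$ the function $s\mapsto\min(1,s^2y)$ is nondecreasing in $|s|$ and is at least $s^2\min(1,y)$ when $|s|\le1$. Hence
\begin{equation}\label{eq:psidir}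
\psi(\tau e)\ge(\tau a)^2\frac{AL}d\quad(|\tau|\le1/a),\qquad \psi(\tau e)\ge\frac{AL}d\quad(|\tau|\ge1/a).
\end{equation}

\emph{Sublevel sets are thin in this direction.} For $\lambda>0$ let $E_\lambda=\{t:\|t\|\le1/r,\ \psi(t)\le\lambda\}$. Put $\lambda^*=AL/(4d)$ and let $\lambda<\lambda^*$. From $\min(1,(x+y)^2)\le2\min(1,x^2)+2\min(1,y^2)$ we see that if $t$ and $t+\tau e$ both belong to $E_\lambda$, then $\psi(\tau e)\le4\lambda<AL/d$. By \eqref{eq:psidir}, $|\tau|<1/a$ and then $|\tau|\le\frac2a\sqrt{d\lambda/(AL)}$. So every slice of $E_\lambda$ parallel to $e$ has length at most $\frac2a\sqrt{d\lambda/(AL)}$. Also $E_\lambda$ lies in the ball of radius $(2\lambda/(c_0n))^{1/2}$ by \eqref{eq:cf}. By Fubini,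
\[
|E_\lambda|\le C\Big(\frac\lambda n\Big)^{(d-1)/2}\cdot\frac1a\sqrt{\frac\lambda L}=\frac{C\lambda^{d/2}n^{-(d-1)/2}}{a\sqrt L}\qquad(\lambda<\lambda^*).
\]

\emph{Integration.} For $\lambda\ge\lambda^*$ use $|E_\lambda|\le Cr^{-d}$. Since $e^{-\frac{c_1}2\psi}=\int_\psi^\infty\frac{c_1}2e^{-\frac{c_1}2\lambda}\,d\lambda$,
\[
\int_{\|t\|\le1/r}e^{-\frac{c_1}2\psi(t)}\,dt=\int_0^\infty\frac{c_1}2e^{-\frac{c_1}2\lambda}|E_\lambda|\,d\lambda\le\frac{Cn^{-(d-1)/2}}{a\sqrt L}+Cr^{-d}e^{-\frac{c_1}2\lambda^*},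
\]
and $e^{-\frac{c_1}2\lambda^*}=n^{-c_1A/(8d)}\le n^{-(d+2)}$ by the choice of $A$. Multiplying by $r^d$, we obtain \eqref{eq:conc} from \eqref{eq:esseen1} and \eqref{eq:cf}.

\medskip
\noindent\textbf{Step 3: the speed on $B_n$.} Put
\[
T_n=S_n-\frac{2n}{n+1}G_n=\sum_{i=1}^nv_iX_i,\qquad v_i=1-\frac{2(n+1-i)}{n+1}=\frac{2i-n-1}{n+1}=-v_{n+1-i}.
\]
The weights are antisymmetric under $i\mapsto n+1-i$ (and the middle one is $0$ if $n$ is odd), so
\[
T_n=\sum_{i\le n/2}v_{n+1-i}D_i,\qquad D_i:=X_{n+1-i}-X_i .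
\]
The $D_i$ are i.i.d.\ with the symmetric law of $D$, and $0\le v_{n+1-i}\le1$. No centering is needed, which is why we subtract this particular multiple of $G_n$. Let $T^\le$ and $T^>$ be the partial sums over the indices with $\|D_i\|\le b$ and $\|D_i\|>b$. On $B_n$,
\begin{equation}\label{eq:Ssplit}
\|S_n\|\le4r+\|T^\le\|+\|T^>\| .
\end{equation}

\emph{Large differences.} If $\|D_i\|>b$, the larger of $\|X_i\|,\|X_{n+1-i}\|$ exceeds $b/2$, and $\|D_i\|$ is at most twice it. Hence
\begin{equation}\label{eq:Tlarge}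
\|T^>\|\le\sum_{i=1}^n2\|X_i\|\,\mathbf 1\{\|X_i\|>b/2\}.
\end{equation}

\emph{Small differences.} Recall Bernstein's inequality: if $Y_1,\dots,Y_m$ are independent and centered, $|Y_i|\le M$ and $\sum\mathbb EY_i^2\le V$, then $\mathbb P(|\sum Y_i|\ge x)\le2\exp\big(-\frac{x^2}{2(V+Mx/3)}\big)$ for $x>0$. Each coordinate of $T^\le$ is a sum of independent variables, centered by symmetry and bounded by $b\le a$, with total variance at most
\[
n\,\mathbb E[\|D\|^2;\ \|D\|\le b]\le a^2\Lambda(a)=a^2AL .
\]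
For $x_0=4AaL$ we have $\frac{x_0^2}{2(a^2AL+ax_0/3)}=\frac{16A^2L^2}{2(A+4A/3)L}=\frac{24}7AL\ge3AL$. Therefore
\begin{equation}\label{eq:Tsmall}
\mathbb P(\|T^\le\|>\sqrt d\,x_0)\le2d\,n^{-3A}.
\end{equation}

\medskip
\noindent\textbf{Step 4: collecting the terms.} By \eqref{eq:Ssplit} and the subadditivity of $\min(1,\cdot)$, $\mathcal E_n$ is at most the sum of the following four contributions.
\begin{itemize}
\item \emph{Constants.} $\big(\frac3N+\frac{4r}{rN}\big)\mathbb P(B_n)\le C\varepsilon^d/N$, by \eqref{eq:balls}.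
\item \emph{Small differences.} By \eqref{eq:Tsmall} and \eqref{eq:conc},
\begin{align*}
\mathbb E\Big[\mathbf 1_{B_n}\min\Big(1,\frac{\|T^\le\|}{rN}\Big)\Big]
&\le2dn^{-3A}+\min\Big(1,\frac{\sqrt d\,x_0}{rN}\Big)\mathbb P(B_n)\\
&\le2dn^{-3A}+\frac{CaL}{rN}\cdot\varepsilon^{d-1}\frac r{a\sqrt L}+Cn^{-(d+2)}\le C\,\frac{\varepsilon^{d-1}\sqrt L}N .
\end{align*}
This is the place where speed and spread cancel: both $a$ and $r$ disappear.
\item \emph{Large differences.} Let $g(x)=\min\big(1,\frac{2\|x\|}{rN}\big)\mathbf 1\{\|x\|>b/2\}$. Then $g(x)\big(1+\frac{nr}{\|x\|}\big)\le\big(1+\frac{2n}N\big)\mathbf 1\{\|x\|>b/2\}\le7\cdot\mathbf 1\{\|x\|>b/2\}$. By \eqref{eq:Tlarge}, Lemma~\ref{lem:jump} and \eqref{eq:tail},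
\[
\mathbb E\Big[\mathbf 1_{B_n}\min\Big(1,\frac{\|T^>\|}{rN}\Big)\Big]\le\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le C\varepsilon^{d-1}\,\mathbb P(\|X\|>b/2)\le C\,\frac{\varepsilon^{d-1}L}N .
\]
\item \emph{The next step.} $X_{n+1}$ is independent of $B_n$, so its contribution is at most $\big(\mathbb P(\|X\|>\frac b2)+\frac b{2rN}\big)\mathbb P(B_n)$. The first part is at most $CL\varepsilon^d/N$ by \eqref{eq:tail} and \eqref{eq:balls}. For the second part insert \eqref{eq:conc}, and use $b\le a$ with its first term and $\frac b{2rN}\le\frac n{2N}\le\frac32$ with its second; the result is at most $\frac{C\varepsilon^{d-1}}{N\sqrt L}+Cn^{-(d+2)}$.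
\end{itemize}
Since $\varepsilon\le1\le L$, and by \eqref{eq:negligible}, this proves \eqref{eq:goal} and hence \eqref{eq:main}.

\subsection{The almost sure statement}

Let $\beta>2/(d-1)$ and choose $\beta'\in(2/(d-1),\beta)$. Apply \eqref{eq:main} with $N=2^m$ and $r=2^{m/2}(\log2^m)^{-\beta'}$, which lies in $[r_0,\sqrt N]$ for large $m$. The probabilities are at most $C'm^{1-\beta'(d-1)}$ with $C'$ independent of $m$, which is summable. By the Borel--Cantelli lemma, almost surely for all large $m$ and $2^m\le n\le2^{m+1}$,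
\[
\|G_n\|>2^{m/2}(\log2^m)^{-\beta'}\ge\sqrt2\,2^{m/2}(\log2^m)^{-\beta}\ge n^{1/2}(\log n)^{-\beta}.
\]
This proves (ii). With (i) it yields \eqref{eq:question}, and the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{remark}
The exponent $k-1$ in \eqref{eq:main} comes from the tube estimate in \eqref{eq:balls} and from its counterpart \eqref{eq:conc}. For $k=1$ a tube is the whole space and \eqref{eq:main} would carry no information. The factor $L=\log n$ in \eqref{eq:goal} arises because the number of large jumps must be of order $\log n$ for their absence to have probability below a given power of $1/n$.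
\end{remark}

\section{Finite variance: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Throughout this section the assumptions of Theorem~\ref{thm:sharp} hold, except that Lemma~\ref{lem:clt} needs less.

\subsection{Gaussian bounds}

\begin{lemma}\label{lem:clt}
Let $d\ge1$, $\mathbb EX=\mathbf 0$, $\mathbb E\|X\|^2<\infty$, and let $X$ have covariance $\Gamma$. Then $G_n/\sqrt n$ converges in law to the centered normal law with covariance $\Gamma/3$.
\end{lemma}

\begin{proof}
By \eqref{eq:weights}, $G_n/\sqrt n$ is a sum of independent centered vectors distributed as $\frac j{n^{3/2}}X$, $1\le j\le n$, with total covariance $n^{-3}\sum_{j\le n}j^2\,\Gamma\to\Gamma/3$. As the factors are at most $n^{-1/2}$, the Lindeberg sum at level $\delta>0$ is at most $\mathbb E[\|X\|^2;\|X\|>\delta\sqrt n]\to0$. Apply the Lindeberg theorem to each linear functional $u\cdot G_n/\sqrt n$ (which is a.s.\ $0$ if $u^\top\Gamma u=0$) and use the Cram\'er--Wold device.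
\end{proof}

\begin{lemma}\label{lem:gauss}
There are $s_0\in(0,1]$ and $c>0$ with
\begin{equation}\label{eq:phigauss}
|\varphi(s)|\le e^{-c\|s\|^2}\quad(\|s\|\le s_0),\qquad |\varphi_{G_n}(t)|\le e^{-cn\|t\|^2}\quad(\|t\|\le s_0,\ n\ge1).
\end{equation}
Enlarging $r_0$ so that $r_0\ge2/s_0$, we have for all $n\ge1$ and $r\ge r_0$
\begin{equation}\label{eq:unifball}
\sup_x\mathbb P(\|G_n-x\|\le r)\le C\Big(\frac r{\sqrt n}\Big)^d .
\end{equation}
\end{lemma}

\begin{proof}
For every $M>0$ and $s\in\mathbb R^d$,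
\[
\mathbb E[(s\cdot D)^2;\|D\|\le M]\ge2s^\top\Gamma s-\|s\|^2\,\mathbb E[\|D\|^2;\|D\|>M].
\]
As $\Gamma$ is nonsingular, we can fix $M$ so large that this is at least $c\|s\|^2$ for all $s$. For $\|s\|\le\pi/M$ we have $1-|\varphi(s)|^2=\mathbb E(1-\cos s\cdot D)\ge\frac2{\pi^2}\mathbb E[(s\cdot D)^2;\|D\|\le M]$. With $|\varphi|^2\le e^{-(1-|\varphi|^2)}$ the first bound follows, with $s_0=\min(1,\pi/M)$. The second follows, with a smaller $c$, because $\sum_{j\le n}(j/n)^2\ge n/3$. Now \eqref{eq:unifball} follows from \eqref{eq:esseen1}.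
\end{proof}

\subsection{Convergence of the series}

\begin{proposition}\label{prop:fv}
We have $\mathbb P\big(\min_{N\le n\le2N}\|G_n\|\le r\big)\le C(r/\sqrt N)^{d-1}$ for $N\ge2$ and $r_0\le r\le\sqrt N$.
\end{proposition}

\begin{proof}
Let $\varepsilon=r/\sqrt N$, $n\in[N,3N]$, $q=\lfloor n/2\rfloor\ge1$. In place of Gaussian independence we split the walk into two halves, each of which alone smooths $G_n$. Given $X_1,\dots,X_q$, the remaining part of $G_n$ is distributed as $\frac{n-q}nG_{n-q}$. By \eqref{eq:unifball} with radius at most $2rn/(n-q)\le4r$, the conditional probability of $B_n=\{\|G_n\|\le2r\}$ is at most $C\varepsilon^d$. Given $X_{q+1},\dots,X_n$, the remaining part is $\sum_{i\le q}u_iX_i$ with $u_i\in[\frac12,1]$, whose characteristic function is at most $e^{-cq\|t\|^2/4}$ in modulus for $\|t\|\le s_0$. By \eqref{eq:esseen1} the conditional probability is again at most $C\varepsilon^d$. Since $S_q$ is a function of the first half of the steps and $S_n-S_q$ of the second,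
\[
\mathbb E[\|S_n\|\mathbf 1_{B_n}]\le\mathbb E[\|S_q\|\mathbf 1_{B_n}]+\mathbb E[\|S_n-S_q\|\mathbf 1_{B_n}]\le C\varepsilon^d\big(\mathbb E\|S_q\|+\mathbb E\|S_n-S_q\|\big)\le C\sqrt n\,\varepsilon^d\le Cr\varepsilon^{d-1}.
\]
Also $\mathbb E\|X_{n+1}\|\,\mathbb P(B_n)\le C\varepsilon^d$. So in Lemma~\ref{lem:path} $\mathcal E_n\le C\big(\frac{\varepsilon^d}N+\frac{r\varepsilon^{d-1}+\varepsilon^d}{rN}\big)\le C\varepsilon^{d-1}/N$, and we sum over $2N+1$ values of $n$.
\end{proof}

Let $\sum_mh(2^m)^{d-1}<\infty$; then $h\to0$. For fixed $Q\ge1$ apply Proposition~\ref{prop:fv} with $N=2^m$ and $r_m=\max\big(r_0,\sqrt2\,Q\,2^{m/2}h(2^m)\big)$, which is at most $\sqrt N$ for large $m$. The probabilities are at most $C\big(r_0^{d-1}2^{-m(d-1)/2}+(\sqrt2Q)^{d-1}h(2^m)^{d-1}\big)$, hence summable. For $2^m\le n\le2^{m+1}$ we have $\sqrt n\,h(n)\le\sqrt2\,2^{m/2}h(2^m)$. By Borel--Cantelli, a.s.\ $\|G_n\|\ge Q\sqrt n\,h(n)$ eventually. As $Q$ is arbitrary, the lower limit is $\infty$.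

\subsection{A matching lower bound for small balls}

\begin{lemma}\label{lem:lower}
There are $\rho_0,n_1$ and $c>0$ such that $\mathbb P(\|G_n\|\le r)\ge c(r/\sqrt n)^d$ for all $n\ge n_1$ and $r\in[\rho_0,\sqrt n]$.
\end{lemma}

\begin{proof}
Let $K,w$ be as in Section~\ref{sec:tools} with $p=d$. Let $1/s_0\le\rho\le\sqrt n$ and $\kappa=\rho/\sqrt n\le1$. Substituting $\tau=\kappa s$,
\[
\mathbb EK(G_n/\rho)=\int w(\tau)\varphi_{G_n}(\tau/\rho)\,d\tau=\kappa^d\int w(\kappa s)\varphi_{G_n}(s/\sqrt n)\,ds,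
\]
and $w(\kappa s)$ vanishes unless $\|s\|\le1/\kappa\le s_0\sqrt n$. By Lemma~\ref{lem:clt}, \eqref{eq:phigauss} and dominated convergence,
\[
\int_{\|s\|\le s_0\sqrt n}\big|\varphi_{G_n}(s/\sqrt n)-e^{-s^\top\Gamma s/6}\big|\,ds\to0 .
\]
As $w$ is bounded and $w(\kappa s)=0$ for $\|s\|>s_0\sqrt n$, it follows that $\int w(\kappa s)\varphi_{G_n}(s/\sqrt n)\,ds$ differs from $\int w(\kappa s)e^{-s^\top\Gamma s/6}ds$ by $o(1)$, uniformly in $\rho$. The latter integral is bounded below by a positive constant for $\kappa\in(0,1]$, because $w\ge0$ and $w\ge w(\mathbf 0)/2$ near $\mathbf 0$. So $\mathbb EK(G_n/\rho)\ge c'\kappa^d$ for $n\ge n_1$, with constants $c'>0$ and $n_1$ not depending on $\rho$.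

It remains to see that this expectation is not produced far away. Let also $\rho\ge r_0$. By \eqref{eq:unifball} each cube $\rho(z+[0,1)^d)$, $z\in\mathbb Z^d$, has $G_n$-probability at most $C\kappa^d$. By \eqref{eq:Ktail},
\[
\mathbb E[K(G_n/\rho);\ \|G_n\|>Q\rho]\le C\kappa^d\sum_{\|z\|\ge Q-\sqrt d}\ \prod_{j=1}^d\frac1{1+z_j^2}\le\frac{c'}2\kappa^d
\]
for a suitable constant $Q\ge1$. Since $K\le1$, $\mathbb P(\|G_n\|\le Q\rho)\ge\frac{c'}2\kappa^d$. Put $\rho=r/Q$ and $\rho_0=Qr_0$; recall that $r_0\ge2/s_0$.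
\end{proof}

\subsection{Divergence of the series}

Let $\sum_mh(2^m)^{d-1}=\infty$. We use a second moment argument along a sparse set of times. Within each dyadic block $[2^m,2^{m+1}]$ we look at times separated by the expected length of a visit to the relevant ball. For different blocks, the second moment factorizes up to a constant.

\emph{Preparation.} Replacing $h$ by $\min(h,1)$ keeps the series divergent and makes the claim stronger, so let $h\le1$. Discard all $m$ with $h(2^{m+1})^{d-1}<m^{-2}$, and keep a parity class of the remaining $m\ge1$ on which the series diverges. Since $d-1\ge1$, this gives an infinite set $\mathcal M$ of integers of equal parity with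
\[
\sum_{m\in\mathcal M}h(2^{m+1})^{d-1}=\infty,\qquad h(2^{m+1})\ge m^{-2}\quad(m\in\mathcal M).
\]
Fix $\eta\in(0,\frac14]$. For $m\in\mathcal M$ let $N=2^m$ and
\[
\varepsilon_m=\eta\,h(2^{m+1}),\quad r_m=\varepsilon_m\sqrt N,\quad I_m=\Big\lfloor\frac1{2\varepsilon_m}\Big\rfloor\ge\frac1{4\varepsilon_m},\quad n_{m,i}=N+i\lceil\varepsilon_mN\rceil\quad(1\le i\le I_m).
\]
Since $\varepsilon_mN\ge1$ for large $m$, we have $\lceil\varepsilon_mN\rceil\le2\varepsilon_mN$, so $n_{m,i}\in[N,2N]$. Also $r_m\to\infty$. Let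
\[
Z_m=\sum_{i=1}^{I_m}\mathbf 1\{\|G_{n_{m,i}}\|\le r_m\}.
\]
Below, $m\ge m_1$ with $m_1$ large (in particular $r_m\ge\max(r_0,\rho_0)$ and $2^m\ge n_1$), and constants do not depend on $m$.

\emph{(a) First moment: $c\,\varepsilon_m^{d-1}\le\mathbb EZ_m\le C\varepsilon_m^{d-1}$.} Each term has probability between $c\,\varepsilon_m^d$ and $C\varepsilon_m^d$ by Lemma~\ref{lem:lower} and \eqref{eq:unifball}, and $\frac1{4\varepsilon_m}\le I_m\le\frac1{2\varepsilon_m}$.

\emph{(b) Second moment within a block: $\mathbb E[Z_m(Z_m-1)]\le C\,\mathbb EZ_m$.} Let $n=n_{m,i}<n'=n_{m,j}$ and $\ell=n'-n$, so that $(j-i)\varepsilon_mN\le\ell\le N$. Then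
\[
n'G_{n'}=nG_n+\ell S_n+R,\qquad R=\sum_{p=1}^\ell(S_{n+p}-S_n),
\]
with $R$ independent of $(S_n,G_n)$. If $\|G_n\|,\|G_{n'}\|\le r_m$, then $\|\ell S_n+R\|\le(n+n')r_m\le4Nr_m$. Hence $\|S_n+R/\ell\|\le\rho:=4Nr_m/\ell$, and $\rho\ge r_m$. So we need the joint concentration of $(G_n,S_n)$. By \eqref{eq:esseen2},
\[
\sup_y\mathbb P(\|G_n\|\le r_m,\ \|S_n-y\|\le\rho)\le Cr_m^d\rho^d\int_{\|t\|\le1/r_m}\int_{\|s\|\le1/\rho}\ \prod_{p=1}^n\Big|\varphi\Big(s+\frac pnt\Big)\Big|\,ds\,dt .
\]
Here $\|s+\frac pnt\|\le2/r_m\le s_0$, so \eqref{eq:phigauss} applies to each factor. Moreover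
\[
\frac1n\sum_{p=1}^n\Big\|s+\frac pnt\Big\|^2=\|s\|^2+\frac{n+1}n\,s\cdot t+\frac{(n+1)(2n+1)}{6n^2}\|t\|^2\ge c(\|s\|^2+\|t\|^2)
\]
for large $n$, because the limiting form $\|s\|^2+s\cdot t+\frac13\|t\|^2$ is positive definite. The double integral is therefore at most $Cn^{-d}$. Conditioning on $R$,
\[
\mathbb P(\|G_n\|\le r_m,\|G_{n'}\|\le r_m)\le C\Big(\frac{r_m}{\sqrt N}\Big)^d\Big(\frac\rho{\sqrt N}\Big)^d=C\varepsilon_m^d\Big(\frac{4\varepsilon_mN}\ell\Big)^d\le C\varepsilon_m^d(j-i)^{-d}.
\]
Summing over pairs, and using $d\ge2$ for convergence, $\mathbb E[Z_m(Z_m-1)]\le CI_m\varepsilon_m^d\le C\varepsilon_m^{d-1}\le C\,\mathbb EZ_m$.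

\emph{(c) Different blocks: $\mathbb E[Z_mZ_{m'}]\le C\,\mathbb EZ_m\,\mathbb EZ_{m'}$ for $m<m'$ in $\mathcal M$.} By equal parity $m'\ge m+2$, so $n=n_{m,i}\le2^{m+1}\le\frac12n'$ for $n'=n_{m',j}$. Given $X_1,\dots,X_n$, $G_{n'}$ is a constant plus a vector distributed as $\frac{n'-n}{n'}G_{n'-n}$. By \eqref{eq:unifball}, with radius at most $2r_{m'}$, the conditional probability of $\|G_{n'}\|\le r_{m'}$ is at most $C\varepsilon_{m'}^d$. Summing over $i$ and $j$ gives $\mathbb E[Z_mZ_{m'}]\le C\,\mathbb EZ_m\,I_{m'}\varepsilon_{m'}^d$, and (a) applies.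

\emph{Conclusion.} For $m_2\ge m_1$ let $Z=\sum_{m\in\mathcal M,\,m_2\le m\le M}Z_m$. By (a), $\mathbb EZ\to\infty$ as $M\to\infty$. By (b) and (c), $\mathbb EZ^2\le C(\mathbb EZ+(\mathbb EZ)^2)$. By Cauchy--Schwarz $\mathbb P(Z>0)\ge(\mathbb EZ)^2/\mathbb EZ^2$, so with probability at least some $c>0$ not depending on $m_2$ there is $m\ge m_2$ in $\mathcal M$ with $Z_m>0$. Letting $m_2\to\infty$, with probability at least $c$ we have $Z_m>0$ for infinitely many $m\in\mathcal M$. Put
\[
\mathcal R=\liminf_{m\to\infty,\ m\in\mathcal M}\ \min_{2^m\le n\le2^{m+1}}\frac{\|G_n\|}{\sqrt n\,h(2^{m+1})} .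
\]
If $Z_m>0$, some $n\in[2^m,2^{m+1}]$ has $\|G_n\|\le r_m=\eta h(2^{m+1})2^{m/2}\le\eta\,h(2^{m+1})\sqrt n$. So $\mathbb P(\mathcal R\le\eta)>0$. Altering finitely many of the $X_i$ changes $G_n$ by $O(1)$, while $\sqrt n\,h(2^{m+1})\ge2^{m/2}m^{-2}\to\infty$. So $\mathcal R$ is measurable with respect to the tail $\sigma$-field, and $\mathcal R\le\eta$ a.s.\ by Kolmogorov's zero--one law. Neither $\mathcal M$ nor $\mathcal R$ depends on $\eta$, which is arbitrary in $(0,\frac14]$; hence $\mathcal R=0$ a.s. Since $h(n)\ge h(2^{m+1})$ for $n\le2^{m+1}$, $\liminf_n\|G_n\|/(\sqrt n\,h(n))\le\mathcal R=0$.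

\subsection{The consequences}

With $h\equiv1$ the series diverges, so $\liminf_n\|G_n\|/\sqrt n=0$ and the lower limit in \eqref{eq:question} is at most $\frac12$; it is at least $\frac12$ by Theorem~\ref{thm:main}, whose hypothesis holds because $d\ge2$ and $\Gamma$ is nonsingular. Let $h(n)=(\log(n+2))^{-\beta}$ with $\beta\ge0$. The series behaves like $\sum_mm^{-\beta(d-1)}$, and $\log(n+2)/\log n\to1$. So $\|G_n\|\ge\sqrt n(\log n)^{-\beta}$ eventually a.s.\ if $\beta>1/(d-1)$, and a.s.\ this fails infinitely often if $0\le\beta\le1/(d-1)$. For $\beta<0$ it fails infinitely often by the case $h\equiv1$. This completes the proof of Theorem~\ref{thm:sharp}. \qed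

\section{Walks on a line: proof of Proposition~\ref{prop:line}}\label{sec:line}

The vector $v$ enters $\log\|G_n\|$ only through the additive constant $\log\|v\|$, so we may take $d=1$, $v=1$, $X=\xi$. Let $\sigma^2=\mathbb E\xi^2$. By Lemma~\ref{lem:clt}, $G_n/\sqrt n$ converges in law to a centered normal variable with variance $\sigma^2/3>0$. Hence
\[
\mathbb P(G_n>\sqrt n\text{ infinitely often})\ge\limsup_n\mathbb P(G_n>\sqrt n)>0 .
\]
The event $\{\limsup_nG_n/\sqrt n\ge1\}$ is a tail event, since altering finitely many steps changes $G_n$ by $O(1)$, and it has positive probability; so it has probability $1$. By the same argument for $-\xi$, $\liminf_nG_n/\sqrt n\le-1$ a.s. Therefore a.s.\ there are infinitely many $n$ with $G_nG_{n+1}\le0$. For these $n$, by \eqref{eq:increment},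
\[
\min(|G_n|,|G_{n+1}|)\le|G_{n+1}-G_n|\le\frac{|S_{n+1}|+|G_n|}{n+1}\le\frac{2\max_{j\le n+1}|S_j|}{n+1}\le n^{-1/2+o(1)}\quad\text{a.s.},
\]
where the last step uses the Hartman--Wintner law of the iterated logarithm, $|S_n|=O(\sqrt{n\log\log n})$ a.s. Hence $\liminf_n\log|G_n|/\log n\le-\frac12$ a.s. \qed

\begin{thebibliography}{9}
\bibitem{LoWade} Chak Hei Lo and Andrew R. Wade, \emph{On the centre of mass of a random walk}, arXiv:1708.04470 (2017).
\end{thebibliography}

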